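\title{The Dehornoy class of involutive Yang--Baxter solutions with abelian permutation group}

\begin{abstract}
Let $d$ be the Dehornoy class of an involutive non-degenerate set-theoretic solution of the Yang--Baxter equation on $n$ points. We prove that if the permutation group of the solution is abelian, then the prime-power parts of $d$ add up to at most $n$. Hence $d$ is the order of a permutation of $n$ points and is bounded by the maximal such order $g(n)$; this proves a conjecture posed in a paper of Castelli and Ram\'irez. Conversely, every such order occurs as a class. The upper bound holds whenever the permutation brace is two-sided. The proof views the brace as a finite ring and finds the prime-power parts of $d$ in the sizes of the orbits, with one exception at the prime $2$, where two orbits share the load.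
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{set-theoretic solution of the Yang--Baxter equation} is a pair $(X,r)$, where $X$ is a non-empty set and $r\colon X\times X\to X\times X$ satisfies
\[
(r\times \mathrm{id})(\mathrm{id}\times r)(r\times \mathrm{id})=(\mathrm{id}\times r)(r\times \mathrm{id})(\mathrm{id}\times r).
\]
Write $r(x,y)=(\sigma_x(y),\tau_y(x))$. The solution is \emph{non-degenerate} if all $\sigma_x$ and $\tau_x$ are permutations of $X$, and \emph{involutive} if $r^2=\mathrm{id}$. Throughout, an \emph{involutive solution} is an involutive non-degenerate solution, its \emph{size} is $|X|$, and its \emph{permutation group} is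
\[
\mathcal G(X,r)=\langle\sigma_x : x\in X\rangle\le\operatorname{Sym}(X).
\]

Let $X$ be finite. Put $x*y=\sigma_x^{-1}(y)$ and define $\Omega_m\colon X^m\to X$ by $\Omega_1(x_1)=x_1$ and
\[
\Omega_{m+1}(x_1,\dots,x_{m+1})=\Omega_m(x_1,\dots,x_m)*\Omega_m(x_1,\dots,x_{m-1},x_{m+1}).
\]
The \emph{Dehornoy class}, or simply the \emph{class}, of $(X,r)$ is the smallest $d\ge1$ such that $\Omega_{d+1}(x,\dots,x,y)=y$ for all $x,y\in X$. To see what it measures, compute
\[
\Omega_2(x,y)=\sigma_x^{-1}(y),\qquad \Omega_3(x,x,y)=(x*x)*(x*y)=\sigma_{x*x}^{-1}\bigl(\sigma_x^{-1}(y)\bigr).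
\]
In general $y\mapsto\Omega_{m+1}(x,\dots,x,y)$ is a composite of $m$ permutations $\sigma_{u}^{-1}$, in which the index $u$ moves from one factor to the next. It is a twisted $m$-th power of $\sigma_x^{-1}$, and the class is a twisted exponent. When all $\sigma_x$ coincide there is no twist.

\begin{example}\label{ex:perm}
Let $\gamma\in\operatorname{Sym}(X)$ and $r(x,y)=(\gamma(y),\gamma^{-1}(x))$. Then $r^2(x,y)=(x,y)$, and both sides of the Yang--Baxter equation send $(x,y,z)$ to $(\gamma^2(z),y,\gamma^{-2}(x))$. So $(X,r)$ is an involutive solution with cyclic permutation group $\langle\gamma\rangle$. Here $u*v=\gamma^{-1}(v)$ for all $u$, hence $\Omega_{m+1}(x,\dots,x,y)=\gamma^{-m}(y)$ by induction, and the class is the order of $\gamma$.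
\end{example}

Let $g(n)$ be the maximal order of an element of $\operatorname{Sym}(n)$. Example~\ref{ex:perm} realizes the class $g(n)$ on $n$ points, and it is natural to ask whether the twist can produce more. The following conjecture is posed in \cite{CR}.

\begin{quote}
\textbf{Conjecture.} \emph{The class of an involutive solution of size $n$ with abelian permutation group is at most $g(n)$.}
\end{quote}

The exponent of a finite abelian group is the order of one of its elements, so an abelian subgroup $G$ of $\operatorname{Sym}(n)$ has exponent at most $g(n)$. The conjecture would follow if the class divided the exponent of $G$; Example~\ref{ex:four} shows that it need not. The class does divide $|G|$ (Proposition~\ref{prop:LRV}), but this is too weak: $k$ disjoint transpositions generate a group of order $2^k$ on $2k$ points, while a permutation of order $2^k$ needs $2^k$ points.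

The group $\mathcal G(X,r)$ carries a second operation $+$ that makes it a left brace, the \emph{permutation brace}. Section~\ref{sec:brace} recalls this structure and the notion of a \emph{two-sided} brace. For an integer $k\ge1$ and a prime $p$, let $k_p$ be the largest power of $p$ dividing $k$. Sums over $p\mid d$ run over primes.

\begin{theorem}\label{thm:bound}
Let $(X,r)$ be a finite involutive solution of size $n$ and class $d$ such that $G=\mathcal G(X,r)$ is abelian, or more generally such that the permutation brace is two-sided. Then $\sum_{p\mid d}d_p\le n$. Hence $\operatorname{Sym}(n)$ contains a permutation of order $d$, and $d\le g(n)$. In particular, the conjecture is true.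
\end{theorem}

\begin{theorem}\label{thm:converse}
For all $n,d\ge1$ the following are equivalent:
\begin{enumerate}
\item[(a)] $d$ is the class of an involutive solution of size $n$ with abelian permutation group;
\item[(b)] $d$ is the order of an element of $\operatorname{Sym}(n)$;
\item[(c)] $\sum_{p\mid d}d_p\le n$.
\end{enumerate}
So for every $n$ the maximal class of such a solution is exactly $g(n)$.
\end{theorem}

A permutation of order $d$ has, for each prime $p\mid d$, a cycle of length divisible by $d_p$. Our main step is the analogue of this statement for solutions, with orbits in place of cycles. It has one exception.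

\begin{theorem}\label{thm:orbits}
Under the hypotheses of Theorem~\ref{thm:bound}, let $p$ be a prime dividing $d$. Then at least one of the following holds:
\begin{enumerate}
\item[(i)] some $G$-orbit on $X$ has size divisible by $d_p$;
\item[(ii)] $p=2$, $d_2\ge4$, and there are two distinct $G$-orbits whose sizes are both divisible by $d_2/2$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:transitive}
Under the hypotheses of Theorem~\ref{thm:bound}, if moreover $G$ is transitive on $X$, then $d$ divides $n$.
\end{corollary}

The class is governed by the \emph{additive} orders of the $\sigma_x$, whereas orbits are defined by the \emph{multiplicative} group, and the task is to pass from one to the other. A two-sided brace is a ring $N$ with $G\cong 1+N$ (Section~\ref{sec:ring}). Let $a$ be the $p$-component of some $\sigma_x$, of additive order $d_p$. Either $a$ also has multiplicative order at least $d_p$, and then it has a long cycle. Or $(1+a)^{d_p/p}=1$, and then the binomial theorem forces high powers of $a$ to be nonzero, so that $a$ has many multiples $ga$ (Section~\ref{sec:count}); points of the orbit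 of $x$ are distinguished by these multiples, so this orbit is large. For $p=2$ the count can fall short by a factor $2$, and a second orbit makes up the difference (Section~\ref{sec:orbits}). Section~\ref{sec:sum} adds up the orbits.

\section{The class as an additive order}\label{sec:brace}

A \emph{left brace} is a triple $(B,+,\circ)$ such that $(B,+)$ is an abelian group, $(B,\circ)$ is a group, and
\begin{equation}\label{eq:left}
a\circ(b+c)=a\circ b-a+a\circ c\qquad(a,b,c\in B).
\end{equation}
It is \emph{two-sided} if also
\begin{equation}\label{eq:right}
(b+c)\circ a=b\circ a-a+c\circ a\qquad(a,b,c\in B).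
\end{equation}
If $\circ$ is commutative, \eqref{eq:right} is \eqref{eq:left} with the factors exchanged, so a left brace with abelian multiplicative group is two-sided.

Taking $b=c=0$ in \eqref{eq:left} gives $a\circ0=a$, so $0$ is the identity of both groups. The inverse of $a$ in $(B,\circ)$ is written $a^{-1}$. Put $\lambda_a(b)=-a+a\circ b$. Identity \eqref{eq:left} says that $\lambda_a$ is additive. Consequently
\[
\lambda_a\lambda_b(c)=\lambda_a(b\circ c)-\lambda_a(b)=a\circ b\circ c-a\circ b=\lambda_{a\circ b}(c).
\]
Since $\lambda_0=\mathrm{id}$, the map $a\mapsto\lambda_a$ is an action of $(B,\circ)$ on $(B,+)$ by automorphisms.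

We use the following standard fact (Rump; Ced\'o, Jespers and Okni\'nski \cite{CJO}). \emph{For an involutive solution $(X,r)$, the group $G=\mathcal G(X,r)$, with $\circ$ the composition of permutations, has an addition $+$ that makes it a left brace with}
\begin{equation}\label{eq:lambda}
\lambda_g(\sigma_x)=\sigma_{g(x)}\qquad(g\in G,\ x\in X).
\end{equation}
This is the permutation brace. Formula \eqref{eq:lambda} says $g\circ\sigma_y=g+\sigma_{g(y)}$, that is,
\begin{equation}\label{eq:sum}
g+\sigma_x=g\circ\sigma_{g^{-1}(x)}.
\end{equation}
For finite $X$, every element of $G$ is a product of permutations $\sigma_y$, hence by induction a sum of permutations $\sigma_x$, so \eqref{eq:sum} computes every sum in $G$. The moving index in \eqref{eq:sum} is the twist in the definition of $\Omega_m$. This gives a result of Lebed, Ram\'irez and Vendramin, whose short proof we include.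

\begin{proposition}[Lebed--Ram\'irez--Vendramin]\label{prop:LRV}
The class of a finite involutive solution is the least common multiple of the orders of the elements $\sigma_x$ in $(G,+)$.
\end{proposition}

\begin{proof}
We show that $\Omega_{m+1}(x,\dots,x,y)=(m\sigma_x)^{-1}(y)$ for $m\ge0$. For $m=0$ both sides are $y$. Let $m\ge1$ and $g=(m-1)\sigma_x$. By the recursion, the induction hypothesis and \eqref{eq:sum},
\[
\Omega_{m+1}(x,\dots,x,y)=g^{-1}(x)*g^{-1}(y)=\bigl(g\circ\sigma_{g^{-1}(x)}\bigr)^{-1}(y)=(g+\sigma_x)^{-1}(y).
\]
So the class is the smallest $d\ge1$ with $d\sigma_x=0$ for all $x$.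
\end{proof}

The next example accompanies the whole proof.

\begin{example}\label{ex:four}
Let $X=\{1,2,3,4\}$ and
\[
\sigma_1=(1\,2),\qquad\sigma_2=(1\,2)(3\,4),\qquad\sigma_3=\sigma_4=\mathrm{id}.
\]
We use a theorem of Rump: if permutations $\sigma_x$ $(x\in X)$ of a set $X$ satisfy $\sigma_u\circ\sigma_{u*v}=\sigma_v\circ\sigma_{v*u}$ for all $u,v$, where $u*v=\sigma_u^{-1}(v)$, and $u\mapsto u*u$ is bijective, then $r(x,y)=(\sigma_x(y),\sigma_{\sigma_x(y)}^{-1}(x))$ is an involutive solution. The identity is symmetric in $u,v$ and trivial for $u=v$. If $v\in\{3,4\}$, then $u*v\in\{3,4\}$ and $v*u=u$, so both sides equal $\sigma_u$. If $(u,v)=(1,2)$, then $1*2=1$ and $2*1=2$, and both sides are the identity. Finally $u\mapsto u*u$ is the permutation $(1\,2)$. So we have an involutive solution, with $G\cong C_2\times C_2$.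

Put $a=\sigma_1$. Formula \eqref{eq:sum} with $x=1$ gives
\[
2a=\sigma_1\circ\sigma_2=(3\,4),\qquad 3a=(3\,4)\circ\sigma_1=\sigma_2,\qquad 4a=\sigma_2\circ\sigma_2=\mathrm{id}.
\]
Thus $(G,+)$ is cyclic of order $4$, generated by $\sigma_1=a$ and also by $\sigma_2=-a$, and the class is $4$. The group $G$ has exponent $2$ and both orbits have size $2$. So the class need not divide the exponent of $G$ or the size of any orbit, and alternative~(ii) cannot be omitted from Theorem~\ref{thm:orbits}.
\end{example}

\section{Two-sided braces as rings}\label{sec:ring}

From now on $(X,r)$ is a finite involutive solution whose permutation brace $(G,+,\circ)$ is two-sided. To compare the two group structures we measure their difference: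
\[
gh:=-g+g\circ h-h,\qquad\text{so that}\qquad g\circ h=g+h+gh,\qquad\lambda_g(h)=h+gh.
\]
Juxtaposition and $a^k$ $(k\ge1)$ refer to this product; composition is always written $\circ$, and $a^{\circ k}$ is the $k$-th power of the permutation $a$. Recall that the \emph{unitization} of a ring $N$ without unit is $\mathbb Z\oplus N$ with the product $(s+a)(t+b)=st+(sb+ta+ab)$; it contains $N$ as an ideal.

\begin{lemma}\label{lem:ring}
$N=(G,+,\cdot)$ is an associative ring (without unit). The map $g\mapsto1+g$ is an isomorphism from $(G,\circ)$ onto the multiplicative group $1+N\subseteq\mathbb Z\oplus N$. Every element of $N$ is nilpotent.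
\end{lemma}

\begin{proof}
Since $\lambda_g$ is additive, $g(h+k)=gh+gk$. By \eqref{eq:right},
\[
(b+c)a=-b-c+(b\circ a-a+c\circ a)-a=ba+ca .
\]
Expanding $\lambda_{a\circ b}(c)=\lambda_a\lambda_b(c)$ gives $c+ac+bc+(ab)c=c+bc+ac+a(bc)$, so the product is associative. The second statement is the identity $(1+g)(1+h)=1+g\circ h$.

Let $a\in N$. As $N$ is finite, $a^i=a^{i+t}$ for some $i,t\ge1$. If $k\ge i$ is a multiple of $t$, then $e=a^k$ satisfies $e^2=e$. Let $f=(-e)^{-1}$, so that $0=(-e)\circ f=-e+f-ef$. Multiplying by $e$ on the left gives $0=-e+ef-ef$, so $e=0$.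
\end{proof}

Two-sidedness enters only through the law $(b+c)a=ba+ca$, but everything below rests on this law: the associativity of the product, the binomial expansions, the splitting of $G$ in Lemma~\ref{lem:primary}, and the additivity of $h\mapsto ha$ in Lemma~\ref{lem:orbit}. In a left brace the product is additive in the second factor, and nothing is assumed about the first.

Fix a prime $p$. Write $N=N_p\oplus N_{p'}$, where $N_p$ consists of the elements whose additive order is a power of $p$, and $N_{p'}$ of those whose additive order is prime to $p$. The summand in $N_p$ of an element is its \emph{$p$-component}. The next lemma lets us treat one prime at a time, in both groups at once.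

\begin{lemma}\label{lem:primary}
$N_p$ and $N_{p'}$ are ideals with $N_pN_{p'}=N_{p'}N_p=0$. The sets $N_p$ and $N_{p'}$ are subgroups $G_p$ and $G_{p'}$ of $(G,\circ)$, of order a power of $p$ and prime to $p$ respectively, and $G=G_p\times G_{p'}$. For every $x\in X$,
\begin{equation}\label{eq:ppart}
|Gx|_p=|G_px|.
\end{equation}
\end{lemma}

\begin{proof}
If $ka=0$ for an integer $k$, then $k(ab)=k(ba)=0$ by distributivity. So both sets are ideals, and a product of an element of $N_p$ and an element of $N_{p'}$ lies in $N_p\cap N_{p'}=0$. Both sets are finite and closed under $\circ$, hence subgroups. For $u,u'\in N_p$ and $v,v'\in N_{p'}$ we get $(u+v)\circ(u'+v')=u\circ u'+v\circ v'$, so $(u,v)\mapsto u+v=u\circ v$ is an isomorphism $G_p\times G_{p'}\to G$.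

Let $H$ be the stabilizer of $x$, and $h=u\circ v\in H$ with $u\in G_p$, $v\in G_{p'}$. The elements $u$ and $v$ commute and have coprime orders, so both are powers of $h$ and lie in $H$. Hence $H=H_p\times H_{p'}$ with $H_p=H\cap G_p$ and $H_{p'}=H\cap G_{p'}$, and $|Gx|=[G_p:H_p]\,[G_{p'}:H_{p'}]$. The first factor is $|G_px|$, a power of $p$, and the second is prime to $p$.
\end{proof}

By \eqref{eq:ppart}, to prove that $p^k$ divides $|Gx|$ it suffices to prove the inequality $|G_px|\ge p^k$. The link between the ring and the action on $X$ is formula \eqref{eq:lambda}: a permutation that fixes $x$ must also fix $\sigma_x$ under $\lambda$.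

\begin{lemma}\label{lem:orbit}
Let $x\in X$, let $a$ be the $p$-component of $\sigma_x$, let $H_p$ be the stabilizer of $x$ in $G_p$, and let $A=\{h\in N_p:ha=0\}$. Then $H_p\subseteq A$ and $|G_px|\ge|N_pa|$. If $|G_px|=|N_pa|$, then $H_p=A$.
\end{lemma}

\begin{proof}
For $g\in G_p$ we have $\sigma_{g(x)}=\lambda_g(\sigma_x)=\sigma_x+g\sigma_x=\sigma_x+ga$, because $gN_{p'}=0$. So $g(x)=x$ implies $ga=0$. The set $A$ is the kernel of the additive map $h\mapsto ha$ from $N_p$ onto $N_pa$. Hence $|G_px|=|N_p|/|H_p|\ge|N_p|/|A|=|N_pa|$, with equality exactly when $H_p=A$.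
\end{proof}

\begin{example}\label{ex:ring}
In Example~\ref{ex:four}, $a\circ a=0$ means $2a+a^2=0$. Since $a$ generates $(N,+)$, this determines the product, and $a\mapsto2$ is an isomorphism $N\cong2\mathbb Z/8\mathbb Z$; the group $1+N$ corresponds to $(\mathbb Z/8\mathbb Z)^\times$. Neither route to a large orbit reaches the additive order $4$ of $a$. The permutation $a$ has order $2$. The set $Na=\{0,2a\}$ has two elements, and it accounts for the orbit $\{1,2\}$ through $\sigma_1=a$ and $\sigma_2=a+2a$. Equality holds in Lemma~\ref{lem:orbit}, and the stabilizer of $1$ is $A=\{0,2a\}$. The element $2a=(3\,4)$ is invisible on the orbit $\{1,2\}$, but it is a nontrivial permutation, so it needs a second orbit to act on. This is the mechanism behind alternative~(ii).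
\end{example}

\section{Small multiplicative order forces many multiples}\label{sec:count}

This section is about a finite associative ring $P$ of $p$-power order in which every element is nilpotent; later $P=N_p$. For $z\in P$, the element $1+z$ is a unit of $\mathbb Z\oplus P$, with inverse $1-z+z^2-\cdots$. We want a lower bound for $|Pa|$ when the multiplicative order of $1+a$ is smaller than the additive order of $a$.

Take first the case where $a$ has additive order $p^2$ and $(1+a)^p=1$. The coefficients $\binom pk$ with $1\le k<p$ are divisible by $p$, so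
\[
0=pa+\binom p2a^2+\dots+\binom{p}{p-1}a^{p-1}+a^p=pa(1+z)+a^p
\]
for some $z\in P$. Since $pa\ne0$ and $1+z$ is a unit, $a^p\neq0$: the term $pa$ can only be canceled by a high power of $a$. Let $M_i$ be the additive span of the powers $a^k$, $k\ge i$. Multiplication by the nilpotent element $a$ strictly shrinks a nonzero subgroup that it maps into itself, so $M_2\supsetneq M_3\supsetneq\dots\supsetneq M_{p+1}$ and $|Pa|\ge|M_2|\ge p^{p-1}$. This reaches the additive order $p^2$ if $p\ge3$, and is only half of it if $p=2$.

In general the term that cancels $p^ma$ has the form $p^{m-j}a^k$ with $k\ge p^j$, and we shrink first by $p$ and then by $a$. Let $v_p(k)$ be the exponent of $p$ in $k$. From $k\binom{p^s}{k}=p^s\binom{p^s-1}{k-1}$ we get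
\begin{equation}\label{eq:binom}
v_p\binom{p^s}{k}\ge s-v_p(k)\qquad(1\le k\le p^s).
\end{equation}

\begin{lemma}\label{lem:count}
Let $a\in P$ have additive order $p^{m+1}$ with $m\ge0$, and suppose $(1+a)^{p^m}=1$. Then $m\ge1$ and $|Pa|\ge p^{\,m+p-2}$.
\end{lemma}

\begin{proof}
If $m=0$, then $1+a=1$, although $a$ has additive order $p$. So $m\ge1$.

\emph{Step 1: there is $j$ with $1\le j\le m$ and $p^{m-j}a^{p^j}\ne0$.} We have
\[
0=\sum_{k=1}^{p^m}\binom{p^m}{k}a^k .
\]
By \eqref{eq:binom}, the coefficients with $p\nmid k$ are divisible by $p^m$, and the coefficient for $k=1$ is $p^m$. So the terms with $p\nmid k$ add up to $p^ma(1+z)$, where $z\in P$ is an integer combination of positive powers of $a$. This is nonzero, because $p^ma\ne0$ and $1+z$ is a unit. Hence some term with $p\mid k$ is nonzero. Let $j=v_p(k)$; then $1\le j\le m$ and $k\ge p^j$. By \eqref{eq:binom} the term is an integer multiple of $p^{m-j}a^k$, so $p^{m-j}a^k\ne0$. If $p^{m-j}a^{p^j}$ were zero, so would be $p^{m-j}a^k$.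

\emph{Step 2: two chains.} Put $L=p^j\ge2$ and $l=m-j$, so $p^la^L\ne0$. Let $M$ be the additive span of $\{a^k:k\ge2\}$. Then $M\subseteq Pa$, since $Pa$ is an additive subgroup containing each $a^{k-1}a$. All subgroups below have $p$-power order, so each strict inclusion has index at least $p$.

If $p^iM=p^{i+1}M$, then $p^iM=p^{i+t}M$ for all $t$, so $p^iM=0$. For $i\le l$ this is impossible, as $p^la^L\in p^iM$. Hence $M\supsetneq pM\supsetneq\dots\supsetneq p^lM$ and $[M:p^lM]\ge p^l$.

For $i\ge2$ let $M_i$ be the additive span of $\{p^la^k:k\ge i\}$. Then $M_2=p^lM$ and $M_{i+1}=aM_i\subseteq M_i$. If $aM_i=M_i$, then $M_i=a^tM_i$ for all $t$, so $M_i=0$ by nilpotency. For $2\le i\le L$ this is impossible, as $p^la^L\in M_i$. Hence $M_2\supsetneq M_3\supsetneq\dots\supsetneq M_{L+1}$ and $|p^lM|\ge p^{L-1}$.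

Together, $|Pa|\ge|M|\ge p^{\,l+L-1}=p^{\,m+p^j-j-1}$. The quantity $p^j-j$ does not decrease as $j$ grows, since $p^{j+1}-p^j\ge1$, so $p^j-j\ge p-1$.
\end{proof}

\begin{remark}\label{rem:cyclo}
For $m=1$ the bound is attained for every $p$. Let $\zeta$ be a primitive complex $p$-th root of unity, $R=\mathbb Z[\zeta]$ and $\pi=\zeta-1$; recall that $|R/\pi R|=p$ and $pR=\pi^{p-1}R$. Let $P=\pi R/\pi^{p+1}R$ and let $a$ be the class of $\pi$. Then $(1+a)^p=1$ because $\zeta^p=1$. The additive order of $a$ is $p^2$, because $p\pi R=\pi^pR\not\subseteq\pi^{p+1}R$ and $p^2\pi R=\pi^{2p-1}R\subseteq\pi^{p+1}R$. Finally $Pa=\pi^2R/\pi^{p+1}R$ has $p^{p-1}$ elements. For $p=2$ we have $\pi=-2$, and $P$ is the ring $2\mathbb Z/8\mathbb Z$ of Example~\ref{ex:ring}.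
\end{remark}

\section{Large orbits}\label{sec:orbits}

\begin{proof}[Proof of Theorem~\ref{thm:orbits}]
Write $d_p=p^{m+1}$ with $m\ge0$. The $p$-part of the additive order of $\sigma_x$ is the additive order of its $p$-component. By Proposition~\ref{prop:LRV} there is $x\in X$ such that the $p$-component $a$ of $\sigma_x$ has additive order exactly $p^{m+1}$. By \eqref{eq:ppart}, alternative~(i) holds as soon as some $G_p$-orbit has at least $p^{m+1}$ points.

Suppose first that $(1+a)^{p^m}\ne1$, that is, $a^{\circ p^m}\neq\mathrm{id}$. The permutation $a$ lies in the $p$-group $G_p$, so its cycle lengths are powers of $p$. If all of them were at most $p^m$, then $a^{\circ p^m}$ would be the identity. So some cycle has length at least $p^{m+1}$. It lies in a $G_p$-orbit, and (i) holds.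

Suppose now that $(1+a)^{p^m}=1$. Lemmas~\ref{lem:orbit} and~\ref{lem:count}, the latter with $P=N_p$, give $m\ge1$ and
\[
|G_px|\ge|N_pa|\ge p^{\,m+p-2}.
\]
If $p\ge3$, then $m+p-2\ge m+1$ and (i) holds. Let $p=2$. If $|G_2x|\ge2^{m+1}$, then (i) holds again. Otherwise $|G_2x|$ is a power of $2$ smaller than $2^{m+1}$, and therefore
\[
|G_2x|=|N_2a|=2^m .
\]
This equality has two consequences. By Lagrange's theorem in the additive group $N_2a$,
\begin{equation}\label{eq:kill}
2^mN_2a=0,
\end{equation}
and by Lemma~\ref{lem:orbit} the stabilizer $H_2$ of $x$ in $G_2$ is $A=\{h\in N_2:ha=0\}$. The orbit $Gx$ has size divisible by $2^m=d_2/2$, and $d_2=2^{m+1}\ge4$. It remains to find a second such orbit. As in Example~\ref{ex:ring}, we look for a nontrivial element of $G$ that acts trivially on $Gx$. The last nonzero multiple $b=2^ma$ is the natural candidate, since \eqref{eq:kill} gives $ba=0$.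

\emph{The permutation $b$ fixes every point of $Gx$.} The group $G$ need not be abelian, so we must show that all conjugates of $b$ fix $x$. Let $g=v\circ u$ with $u\in G_2$ and $v\in G_{2'}$. Then $b$ fixes $g(x)$ if and only if $h=g^{-1}\circ b\circ g$ fixes $x$. Since $b\in G_2$ commutes with $v$, we have $h=u^{-1}\circ b\circ u\in G_2$. In $1+N$,
\[
1+h=(1+u)^{-1}(1+b)(1+u)=1+(1+u)^{-1}b(1+u),
\]
and hence
\[
ha=(1+u)^{-1}\bigl(2^m\,aa+2^m(au)a\bigr)=0
\]
by \eqref{eq:kill}, because $a$ and $au$ lie in $N_2$. So $h\in A=H_2$.

\emph{The second orbit.} Since $b\ne0$, the permutation $b$ is not the identity. It moves some $y\in X$, and $y\notin Gx$. To show that the orbit of $y$ is large, we write $b$ as a high power of a permutation in $G_2$. The element $a$ itself need not serve: in Example~\ref{ex:ring}, $b=2a$ is not a power of the permutation $a$. Doubling $a$ makes the higher binomial terms vanish. Let $c=2a\in G_2$. Then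
\[
(1+c)^{2^{m-1}}=1+2^ma+\sum_{k=2}^{2^{m-1}}\binom{2^{m-1}}{k}2^ka^k .
\]
By \eqref{eq:binom}, the coefficient of $a^k$ is divisible by $2^{\,m-1-v_2(k)+k}$, and $k-v_2(k)\ge1$, so it is divisible by $2^m$. For $k\ge2$ we have $a^k\in N_2a$, so $2^ma^k=0$ by \eqref{eq:kill}. Hence $c^{\circ2^{m-1}}=b$, and this permutation moves $y$. The length of the cycle of $c$ through $y$ is a power of $2$ that does not divide $2^{m-1}$, so it is at least $2^m$, and $|G_2y|\ge2^m$. By \eqref{eq:ppart}, $|Gy|$ is divisible by $2^m$. The orbits $Gx$ and $Gy$ are distinct, and (ii) holds.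
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:transitive}]
With a single orbit, alternative~(ii) is impossible. So $d_p\mid n$ for every prime $p\mid d$, and $d\mid n$.
\end{proof}

\section{Adding up the orbits}\label{sec:sum}

Two points need attention in passing from orbits to the bound $\sum_{p\mid d}d_p\le n$. The exception at $p=2$ costs nothing, because two halves of $d_2$ add up to $d_2$; for odd $p$, two orbits of size $d_p/p$ would not have been enough. And one orbit may serve several primes, which is harmless because a product of integers $\ge2$ is at least their sum: for two factors, $st-s-t=(s-1)(t-1)-1\ge0$, and induction gives the rest.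

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
If $G$ is abelian, the permutation brace is two-sided, so Theorem~\ref{thm:orbits} applies in both cases. Let $O$ run over the $G$-orbits on $X$. For each prime $p\mid d$ we claim
\begin{equation}\label{eq:orbitsum}
\sum_{O:\ |O|_p>1}|O|_p\ \ge\ d_p .
\end{equation}
In case (i), one orbit has $|O|_p\ge d_p>1$. In case (ii), two distinct orbits have $|O|_2\ge d_2/2\ge2$, so both occur in the sum. On the other hand, every orbit satisfies
\[
|O|\ \ge\prod_{p\mid d,\ |O|_p>1}|O|_p\ \ge\sum_{p\mid d,\ |O|_p>1}|O|_p ,
\]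
also when the index set is empty. Summing over all orbits, exchanging the order of summation and using \eqref{eq:orbitsum}, we get
\[
n=\sum_O|O|\ \ge\ \sum_{p\mid d}\ \sum_{O:\ |O|_p>1}|O|_p\ \ge\ \sum_{p\mid d}d_p .
\]
Hence $\operatorname{Sym}(n)$ contains a product of disjoint cycles of lengths $d_p$, one for each prime $p\mid d$. These lengths are pairwise coprime, so the order of the product is $\prod_{p\mid d}d_p=d$, and $d\le g(n)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
The implication (a)$\Rightarrow$(c) is Theorem~\ref{thm:bound}, and (c)$\Rightarrow$(b) is the last step of its proof. For (b)$\Rightarrow$(a), apply Example~\ref{ex:perm} to a permutation $\gamma\in\operatorname{Sym}(n)$ of order $d$: the solution has size $n$, cyclic permutation group and class $d$. The last sentence follows from the equivalence of (a) and (b).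
\end{proof}

\begin{thebibliography}{9}

\bibitem{CR}
Marco Castelli and Santiago Ram\'irez, \emph{On uniconnected solutions of the Yang-Baxter equation and Dehornoy's class}, arXiv:2306.08664 (2023).

\bibitem{CJO}
Ced\'o, Jespers and Okni\'nski, \emph{Braces and the Yang--Baxter equation}, Comm. Math. Phys., 2014.

\end{thebibliography}
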